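\title{Zero sequences and atomic singular inner factors of the Dirichlet space}

\begin{abstract}
Let $\{r_k\lambda_k\}$ be a Blaschke sequence in the unit disc, with $0<r_k<1$ and $|\lambda_k|=1$, and let $S_\mu$ be the singular inner function of the measure $\mu=\sum_k(1-r_k)\delta_{\lambda_k}$. It is known that if $S_\mu$ is the inner factor of a function in the Dirichlet space, then $\{r_k\lambda_k\}$ is a zero sequence for that space. We prove the converse, which answers a question posed by Hartz and Richter. The proof compares, at each point of the disc, the variances of boundary functions with respect to harmonic measure. Its main tool is a subadditivity property of this variance under infima of outer functions. The equivalence persists when the point masses are perturbed nontangentially, holds in weighted Dirichlet spaces as well, and fails when the point masses are placed without regard to the zeros.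
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{D}$ be the open unit disc, $\mathbb{T}$ the unit circle, $A$ the normalized area measure on $\mathbb{D}$ and $m$ the normalized Lebesgue measure on $\mathbb{T}$. For an analytic function $h=\sum_{n\ge0} a_nz^n$ on $\mathbb{D}$ the \emph{Dirichlet integral} is
\[
D(h)=\int_{\mathbb{D}}|h'|^2\,dA=\sum_{n\ge1} n|a_n|^2 ,
\]
the normalized area of the image of $\mathbb{D}$ under $h$, counted with multiplicity. The \emph{Dirichlet space} $\mathcal{D}$ consists of the functions $h$ with $D(h)<\infty$. It is contained in the Hardy space $H^2$, so every nonzero $f\in\mathcal{D}$ is the product of an inner and an outer function; Section~\ref{sec:variance} recalls these notions. An inner function is called a \emph{factor} of $\mathcal{D}$ if it is the inner factor of some function in $\mathcal{D}$. A finite or infinite sequence in $\mathbb{D}$ is a \emph{zero sequence} for $\mathcal{D}$ if it lists the zeros, with multiplicity, of some nonzero function in $\mathcal{D}$;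 this happens exactly when the sequence satisfies the Blaschke condition $\sum_k(1-|z_k|)<\infty$ and its Blaschke product is a factor of $\mathcal{D}$ (Lemma~\ref{lem:factor}). In $H^2$ every inner function is its own inner factor. In $\mathcal{D}$ being a factor is a true restriction: Section~\ref{sec:sharp} contains a Blaschke product and a singular inner function that are not factors.

For a finite positive measure $\mu$ on $\mathbb{T}$ that is singular with respect to $m$, the singular inner function of $\mu$ is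
\[
S_\mu(z)=\exp\Big(-\int_{\mathbb{T}}\frac{w+z}{w-z}\,d\mu(w)\Big).
\]
To a Blaschke sequence $z_k=r_k\lambda_k$, with $0<r_k<1$ and $\lambda_k\in\mathbb{T}$, we attach the measure
\begin{equation}\label{eq:mu}
\mu=\sum_k(1-r_k)\,\delta_{\lambda_k},
\end{equation}
which moves each zero radially to the circle and gives it the mass $1-r_k$. The Blaschke condition says that $\mu$ is finite. The choice of the masses makes $S_\mu$ a model of the Blaschke product $B$ of the sequence. To see this, let the sequence consist of $N$ copies of $r\lambda$ with $r=1-c/N$. Then $\mu=c\delta_\lambda$ for every $N>c$, and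
\[
B(z)=\Big(\frac{r-\bar\lambda z}{1-r\bar\lambda z}\Big)^{N}=\Big(1-\frac cN\cdot\frac{1+\bar\lambda z}{1-r\bar\lambda z}\Big)^{N}\longrightarrow \exp\Big(-c\,\frac{1+\bar\lambda z}{1-\bar\lambda z}\Big)=S_\mu(z)
\]
as $N\to\infty$. One therefore asks whether $B$ and $S_\mu$ are factors of $\mathcal{D}$ simultaneously. One implication is known: if the Blaschke sequence $\{r_k\lambda_k\}$ is not a zero sequence for $\mathcal{D}$, then $S_\mu$ is not a factor of $\mathcal{D}$. The question of the converse is posed in the paper of Hartz and Richter \cite{HR}: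

\begin{quote}
\emph{If $\{r_k\lambda_k\}$ is a zero sequence for $\mathcal{D}$ and $\mu$ is given by \eqref{eq:mu}, must $S_\mu$ be a factor of $\mathcal{D}$?}
\end{quote}

There is a reason to expect a negative answer. A finite Blaschke product is analytic across $\mathbb{T}$ and so belongs to $\mathcal{D}$, whereas $S_{c\delta_\lambda}$ does not. More generally, if $S_\mu g\in\mathcal{D}$, then $\int_{\mathbb{T}}|g(\zeta)|^2|\zeta-\lambda_k|^{-2}\,dm(\zeta)<\infty$ for every $k$ (Lemma~\ref{lem:boundary}). In this sense $g$ has to vanish at each of the points $\lambda_k$, which may be dense in $\mathbb{T}$, and a function $g$ with $Bg\in\mathcal{D}$ need not vanish at any of them. The answer is nevertheless positive: all these boundary zeros can be created at once, at a cost comparable to the cost of the zeros $z_k$.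

\begin{theorem}\label{thm:main}
Let $z_k=r_k\lambda_k$, with $0<r_k<1$ and $\lambda_k\in\mathbb{T}$, be a Blaschke sequence, let $B$ be its Blaschke product, and let $\mu=\sum_k(1-r_k)\delta_{\lambda_k}$. There is an outer function $\psi$, depending only on $\{z_k\}$, with $|\psi|\le1$ and $|\psi(0)|\ge\prod_k\frac{1+r_k}{2}>0$, such that
\[
D(S_\mu\psi g)\le5\,D(Bg)\qquad\text{for every } g\in H^2 .
\]
Consequently, if $\{z_k\}$ is a zero sequence for $\mathcal{D}$, then $S_\mu$ is a factor of $\mathcal{D}$.
\end{theorem}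

Together with the known implication, which we reprove in Theorem~\ref{thm:general}(ii), this shows that $\{r_k\lambda_k\}$ is a zero sequence for $\mathcal{D}$ if and only if $S_\mu$ is a factor of $\mathcal{D}$.

The proof is self-contained and uses only standard $H^2$ theory. Section~\ref{sec:variance} writes $D(h)$ as an average of variances $V_z(h)$, $z\in\mathbb{D}$, on which inner factors act in an explicit way, and reduces the theorem to an inequality at each point $z$. Section~\ref{sec:one} treats a single zero; there $\psi=(1+b)/2$, where $b$ is the Blaschke factor. For infinitely many zeros these functions must be combined, and Section~\ref{sec:inf} shows that the variances add up if one takes the infimum of their boundary moduli. Section~\ref{sec:proof} proves Theorem~\ref{thm:main}. Because the estimates are pointwise, they extend to point masses placed nontangentially near the zeros and to other spaces (Section~\ref{sec:general}). Section~\ref{sec:sharp} shows that some relation between the position of the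 masses and the zeros is needed.

\section{The Dirichlet integral as an average of variances}\label{sec:variance}

\subsection*{Facts from $H^2$ theory}
Let $P_z(w)=(1-|z|^2)/|w-z|^2$, for $z\in\mathbb{D}$ and $w\in\mathbb{T}$, be the Poisson kernel; $P_z\,dm$ is a probability measure on $\mathbb{T}$. The space $H^2$ consists of the analytic functions $h=\sum_n a_nz^n$ with $\|h\|^2=\sum_n|a_n|^2<\infty$. Such a function has radial limits $h(w)$ at almost every $w\in\mathbb{T}$, and $\|h\|^2=\int_{\mathbb{T}}|h|^2\,dm$ and $h(z)=\int_{\mathbb{T}} P_zh\,dm$.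

A bounded analytic function $I$ is \emph{inner} if $|I|=1$ a.e.\ on $\mathbb{T}$. A function $F\in H^2$ is \emph{outer} if
\[
F(z)=c\,\exp\Big(\int_{\mathbb{T}}\frac{w+z}{w-z}\,u(w)\,dm(w)\Big)
\]
with $|c|=1$ and a real $u\in L^1(m)$. Then $|F|=e^u$ a.e.\ on $\mathbb{T}$, $F$ has no zeros, and
\begin{equation}\label{eq:outer}
\log|F(z)|=\int_{\mathbb{T}} P_z\,u\,dm\qquad(z\in\mathbb{D}).
\end{equation}
Every real $u\in L^1(m)$ with $e^{u}\in L^2(m)$ arises in this way. The product of a bounded outer function and an outer function is outer, and a bounded analytic function with positive real part is outer. Every nonzero $h\in H^2$ factors as $h=h_ih_o$ with $h_i$ inner and $h_o$ outer, uniquely up to unimodular constants.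

The Blaschke product of a Blaschke sequence $\{z_k\}$ is the inner function $B=\prod_k\frac{|z_k|}{z_k}\frac{z_k-z}{1-\bar z_kz}$, where the factor is read as $z$ if $z_k=0$. The zeros of a nonzero $h\in H^2$ form a Blaschke sequence, and $h/B\in H^2$ for the corresponding $B$. The function $S_\mu$ is inner, $S_{\mu+\nu}=S_\mu S_\nu$, and $|S_\mu(z)|^2=\exp\big(-2\int_{\mathbb{T}} P_z\,d\mu\big)$.

\subsection*{The variance}
The derivative of a product $Ig$ with $I$ inner is hard to estimate, because $I'$ may be large near the circle. We use a formula for $D$ without derivatives. For $h\in H^2$ and $z\in\mathbb{D}$ put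
\begin{equation}\label{eq:V}
V_z(h)=\int_{\mathbb{T}}P_z\,|h-h(z)|^2\,dm=\int_{\mathbb{T}}P_z\,|h|^2\,dm-|h(z)|^2 .
\end{equation}
The two expressions agree because $h(z)$ is the mean of the boundary function with respect to $P_z\,dm$; thus $V_z(h)$ is its variance. The first expression shows that $V_z^{1/2}$ is a seminorm that vanishes on constants. The second involves only moduli.

\begin{lemma}\label{lem:V}
Let $g,h\in H^2$ and $z\in\mathbb{D}$.
\begin{enumerate}
\item[(a)] $\displaystyle D(h)=\sup_{0<r<1}\frac1{1-r^2}\int_{\mathbb{T}}V_{r\zeta}(h)\,dm(\zeta)$.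
\item[(b)] If $I$ is inner, then $V_z(Ih)=V_z(h)+|h(z)|^2\big(1-|I(z)|^2\big)$. In particular $V_z(h)\le V_z(Ih)$ and $V_z(I)=1-|I(z)|^2$.
\item[(c)] If $\psi$ is analytic and $|\psi|\le1$, then $V_z(\psi)\le1$ and
\[
V_z(\psi g)^{1/2}\le V_z(g)^{1/2}+|g(z)|\,V_z(\psi)^{1/2}.
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $h=\sum_n a_nz^n$. Since $P_{r\zeta}(w)=P_{rw}(\zeta)$, we have $\int P_{r\zeta}(w)\,dm(\zeta)=1$ for each $w$, and Fubini's theorem gives
\begin{equation}\label{eq:circle}
\int_{\mathbb{T}}V_{r\zeta}(h)\,dm(\zeta)=\|h\|^2-\int_{\mathbb{T}}|h(r\zeta)|^2\,dm(\zeta)=\sum_{n\ge1}|a_n|^2(1-r^{2n}).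
\end{equation}
After division by $1-r^2$ the coefficient of $|a_n|^2$ is $1+r^2+\dots+r^{2(n-1)}$, which increases to $n$ as $r\uparrow1$.

(b) Use the second expression in \eqref{eq:V} and $|Ih|=|h|$ a.e.\ on $\mathbb{T}$.

(c) We have $V_z(\psi)\le\int P_z|\psi|^2\,dm\le1$. On $\mathbb{T}$,
\[
\psi g-\psi(z)g(z)=\psi\cdot\big(g-g(z)\big)+g(z)\big(\psi-\psi(z)\big),
\]
and the claim is the triangle inequality in $L^2(P_z\,dm)$.
\end{proof}

By part (a), an inequality $V_z(h_1)\le K\,V_z(h_2)$ that holds for all $z\in\mathbb{D}$ implies $D(h_1)\le K\,D(h_2)$. All estimates for $D$ below are obtained in this way. The first one is $D(h)\le D(Ih)$ for inner $I$: removing an inner factor does not increase the Dirichlet integral.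

\begin{lemma}\label{lem:factor}
For an inner function $I$ the following are equivalent: $I$ is a factor of $\mathcal{D}$; $IH^2\cap\mathcal{D}\ne\{0\}$; there is a nonzero $g\in\mathcal{D}$ with $Ig\in\mathcal{D}$. A sequence in $\mathbb{D}$ is a zero sequence for $\mathcal{D}$ if and only if it is a Blaschke sequence whose Blaschke product is a factor of $\mathcal{D}$.
\end{lemma}

\begin{proof}
The first and the third condition each imply the second. If $0\ne g\in H^2$ and $Ig\in\mathcal{D}$, write $g=g_ig_o$. Then $D(g_o)\le D(Ig_o)\le D(Ig)<\infty$, and the inner factor of $Ig_o$ is $I$; this gives the first and the third condition. If $\{z_k\}$ is the zero sequence of $0\ne f\in\mathcal{D}$, then it is a Blaschke sequence and $f\in BH^2\cap\mathcal{D}$. Conversely, if $Bg_o\in\mathcal{D}$ with $g_o$ outer, then the zeros of $Bg_o$ are those of $B$.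
\end{proof}

\subsection*{The cost of an inner factor}
By Lemma~\ref{lem:V}(b), multiplication by $I$ raises the variance of $h$ at $z$ by $|h(z)|^2(1-|I(z)|^2)$. For the inner functions of this paper, $1-|I(z)|^2$ is comparable to a truncated sum with one term for each zero or point mass. For $a,z\in\mathbb{D}$ put
\[
s_a(z)=1-\Big|\frac{a-z}{1-\bar az}\Big|^2=\frac{(1-|a|^2)(1-|z|^2)}{|1-\bar az|^2}\in(0,1].
\]

\begin{lemma}\label{lem:cost}
Let $B$ be the Blaschke product of $\{z_k\}$, and let $\sigma=\sum_km_k\delta_{\lambda_k}$ with $m_k>0$, $\sum_km_k<\infty$ and $\lambda_k\in\mathbb{T}$. Fix $z\in\mathbb{D}$ and put $s=\sum_ks_{z_k}(z)$ and $t=\sum_k2m_kP_z(\lambda_k)$. Then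
\begin{align*}
(1-e^{-1})\min(1,s)&\le1-|B(z)|^2\le\min(1,s),\\
(1-e^{-1})\min(1,t)&\le1-|S_\sigma(z)|^2\le\min(1,t).
\end{align*}
\end{lemma}

\begin{proof}
We have $|S_\sigma(z)|^2=e^{-t}$ and $|B(z)|^2=\prod_k(1-s_{z_k}(z))$. For numbers $s_k\in[0,1]$ with sum $s$, one has $1-s\le\prod_k(1-s_k)\le e^{-s}$. It remains to note that $(1-e^{-1})\min(1,x)\le1-e^{-x}\le\min(1,x)$ for $x\ge0$; the left inequality holds on $[0,1]$ by concavity and on $[1,\infty)$ by monotonicity.
\end{proof}

Letting $|z|\to1$ turns these costs into conditions on the boundary function. They explain the difficulty of the problem, and they are the tool of Section~\ref{sec:sharp}.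

\begin{lemma}\label{lem:boundary}
Let $B$ and $\sigma$ be as in Lemma~\ref{lem:cost} and let $g\in H^2$. Then
\begin{gather}
\iint_{\mathbb{T}\times\mathbb{T}}\frac{|g(w)-g(\zeta)|^2}{|w-\zeta|^2}\,dm(w)\,dm(\zeta)\le D(g),\label{eq:bd1}\\
\int_{\mathbb{T}}|g(\zeta)|^2\sum_kP_{z_k}(\zeta)\,dm(\zeta)\le D(Bg),\label{eq:bd2}\\
\int_{\mathbb{T}}|g(\zeta)|^2\sum_k\frac{2m_k}{|\zeta-\lambda_k|^2}\,dm(\zeta)\le D(S_\sigma g).\label{eq:bd3}
\end{gather}
\end{lemma}

\begin{proof}
By the first expression in \eqref{eq:V} and Lemma~\ref{lem:V}(a),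
\[
\iint\frac{|g(w)-g(r\zeta)|^2}{|w-r\zeta|^2}\,dm(w)\,dm(\zeta)=\frac1{1-r^2}\int V_{r\zeta}(g)\,dm(\zeta)\le D(g),
\]
and \eqref{eq:bd1} follows from Fatou's lemma as $r\to1$. For \eqref{eq:bd2}, fix $L$ and put $\phi(z)=\sum_{k\le L}(1-|z_k|^2)|1-\bar z_kz|^{-2}$. Then $|B(z)|^2\le\prod_{k\le L}(1-s_{z_k}(z))\le e^{-(1-|z|^2)\phi(z)}$, so Lemma~\ref{lem:V}(a),(b) gives
\[
\int|g(r\zeta)|^2\,\frac{1-e^{-(1-r^2)\phi(r\zeta)}}{1-r^2}\,dm(\zeta)\le D(Bg).
\]
As $r\to1$, $\phi(r\zeta)$ tends to the finite limit $\phi(\zeta)=\sum_{k\le L}P_{z_k}(\zeta)$, so the integrand tends to $|g(\zeta)|^2\phi(\zeta)$ a.e. Apply Fatou's lemma and then let $L\to\infty$ by monotone convergence. For \eqref{eq:bd3} take $\phi(z)=\sum_{k\le L}2m_k|z-\lambda_k|^{-2}$, which satisfies $|S_\sigma(z)|^2\le e^{-(1-|z|^2)\phi(z)}$ and is continuous at every $\zeta\in\mathbb{T}$ except $\lambda_1,\dots,\lambda_L$.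
\end{proof}

\section{One zero and one point mass}\label{sec:one}

Let $\lambda\in\mathbb{T}$ and $0\le r<1$. Consider the single zero $a=r\lambda$, the inner function
\[
b(z)=\frac{r-\bar\lambda z}{1-r\bar\lambda z},
\]
which for $r>0$ is the Blaschke factor of $a$, and the measure $\mu=(1-r)\delta_\lambda$. Since $b$ maps $\mathbb{D}$ one-to-one onto $\mathbb{D}$, we have $D(b)=1$. On the other hand, \eqref{eq:bd3} with $g=1$ gives $D(S_{c\delta_\lambda})\ge\int2c|\zeta-\lambda|^{-2}\,dm(\zeta)=\infty$ for every $c>0$. So the factor $\psi$ cannot be omitted from Theorem~\ref{thm:main}.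

To locate the excess, compare the costs $s_a(z)$ and $t(z)=2(1-r)P_z(\lambda)$:
\begin{equation}\label{eq:ratio}
\frac{t(z)}{s_a(z)}=\frac2{1+r}\cdot\frac{|1-r\bar\lambda z|^2}{|1-\bar\lambda z|^2}.
\end{equation}
If $|z-\lambda|\ge1-r$, then $|1-r\bar\lambda z|\le|1-\bar\lambda z|+(1-r)\le2|1-\bar\lambda z|$, and the ratio is at most $8$. It blows up only as $z\to\lambda$. We therefore look for a function $\psi$ that vanishes at $\lambda$ so that $|\psi|^2t\le s_a$, and whose own variance is bounded by $s_a$. The function $1-\bar\lambda z$ would show that $S_\mu$ is a factor, but it is too expensive to be used for infinitely many zeros: its variance at the origin is $1$, while $s_a(0)=1-r^2$. Formula \eqref{eq:ratio} suggests a multiple of $(1-\bar\lambda z)/(1-r\bar\lambda z)$ instead, and this function is an affine function of $b$.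

\begin{lemma}\label{lem:psi}
Let $\lambda\in\mathbb{T}$, $0\le r<1$, let $b$ be as above and put
\[
\psi_{\lambda,r}(z)=\frac{1+b(z)}2=\frac{1+r}2\cdot\frac{1-\bar\lambda z}{1-r\bar\lambda z}.
\]
Then $\psi_{\lambda,r}$ is outer, $|\psi_{\lambda,r}|\le1$, $\psi_{\lambda,r}(0)=\frac{1+r}2$, $\log\frac1{\psi_{\lambda,r}(0)}\le1-r$, and for $z\in\mathbb{D}$
\begin{equation}\label{eq:psi}
V_z(\psi_{\lambda,r})=\tfrac14\,s_{r\lambda}(z),\qquad |\psi_{\lambda,r}(z)|^2\cdot2(1-r)P_z(\lambda)=\tfrac{1+r}2\,s_{r\lambda}(z).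
\end{equation}
\end{lemma}

\begin{proof}
The two formulas for $\psi_{\lambda,r}$ agree because $(1-r\bar\lambda z)+(r-\bar\lambda z)=(1+r)(1-\bar\lambda z)$. Since $|b|<1$ in $\mathbb{D}$, the function $(1+b)/2$ is bounded by $1$ and has positive real part, so it is outer. Next, $\log\frac2{1+r}\le\frac2{1+r}-1=\frac{1-r}{1+r}\le1-r$. The variance ignores constants, so $V_z(\psi_{\lambda,r})=\frac14V_z(b)=\frac14(1-|b(z)|^2)=\frac14s_{r\lambda}(z)$ by Lemma~\ref{lem:V}(b). The second identity in \eqref{eq:psi} is \eqref{eq:ratio} multiplied by $|\psi_{\lambda,r}(z)|^2s_{r\lambda}(z)$.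
\end{proof}

With $\psi=\psi_{\lambda,r}$, Lemma~\ref{lem:V}(b), Lemma~\ref{lem:cost} and \eqref{eq:psi} give
\[
V_z(S_\mu\psi)\le V_z(\psi)+|\psi(z)|^2t(z)=\Big(\frac14+\frac{1+r}2\Big)s_a(z)\le\frac54\,V_z(b).
\]
Hence $D(S_\mu\psi)\le\frac54D(b)=\frac54$. This is Theorem~\ref{thm:main} for one zero and $g=1$, and it has the shape of the general proof: both the variance of $\psi$ and the damped cost of $S_\mu$ are paid for by the cost of the Blaschke product.

\section{Infima of outer functions}\label{sec:inf}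

For a sequence of zeros we have functions $\psi_k=\psi_{\lambda_k,r_k}$ and need a single nonzero function $\psi$ with two properties. It must satisfy $|\psi|\le|\psi_k|$ for every $k$, so that the $k$-th term in the cost of $S_\mu$ is damped as in \eqref{eq:psi}. And its variance must be bounded by $\sum_ks_{z_k}(z)=4\sum_kV_z(\psi_k)$, which is what Lemma~\ref{lem:cost} makes available.

The product $\prod_k\psi_k$ has the first property. For its variance, iterating Lemma~\ref{lem:V}(c) only gives the bound $\big(\sum_kV_z(\psi_k)^{1/2}\big)^2$, and at $z=0$ this is $\frac14\big(\sum_k(1-r_k^2)^{1/2}\big)^2$, which is infinite for $r_k=1-(k+1)^{-2}$. Nor is there a general inequality $V_z(\prod_k\psi_k)\le K\sum_kV_z(\psi_k)$ for outer functions bounded by $1$. Take $N$ copies of $e^{-(1+z)/N}$ and use $V_0(h)=\sum_{n\ge1}|a_n|^2$: each copy has $V_0\le\sum_{n\ge1}N^{-2n}/(n!)^2\le2N^{-2}$, so the sum is at most $2/N$, while the product $e^{-(1+z)}$ has $V_0\ge e^{-2}$.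

The product is smaller than necessary. The largest modulus compatible with the first property is $\inf_k|\psi_k|$, and infima behave well with respect to variance. For real random variables $X_1,X_2$ with means $y_1,y_2$ one has
\[
|\min(X_1,X_2)-\min(y_1,y_2)|^2\le (X_1-y_1)^2+(X_2-y_2)^2,
\]
and the variance is at most the mean square deviation from any constant; so the variance of $\min(X_1,X_2)$ is at most the sum of the variances. This does not apply directly, because $V_z(\psi)$ is the variance of a complex function whose argument depends on the modulus in a nonlocal way. For an outer function, however, \eqref{eq:V} and \eqref{eq:outer} express $V_z(\psi)$ through $u=\log|\psi|$ alone, as the gap $\int P_ze^{2u}\,dm-\exp(2\int P_zu\,dm)$ in Jensen's inequality. The argument then goes through with $(x-t)^2$ replaced by the height of $e^{2x}$ above its tangent line at $t$.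

\begin{lemma}\label{lem:inf}
Let $\psi_k$ be outer functions with $|\psi_k|\le1$ and $\sum_k\log\frac1{|\psi_k(0)|}<\infty$. Then there is an outer function $\psi$ with $|\psi|=\inf_k|\psi_k|$ a.e.\ on $\mathbb{T}$. It satisfies $|\psi|\le|\psi_k|$ on $\mathbb{D}$ for all $k$, $|\psi(0)|\ge\prod_k|\psi_k(0)|$, and
\[
V_z(\psi)\le\sum_kV_z(\psi_k)\qquad(z\in\mathbb{D}).
\]
\end{lemma}

\begin{proof}
\emph{Existence.} Let $u_k=\log|\psi_k|\le0$ on $\mathbb{T}$. By \eqref{eq:outer}, $\int|u_k|\,dm=\log\frac1{|\psi_k(0)|}$, so $\sum_k|u_k|\in L^1(m)$. Put $u=\inf_ku_k$. Since all $u_k$ are nonpositive, $\sum_ku_k\le u\le0$. Hence $u\in L^1(m)$, and there is an outer function $\psi$ with $|\psi|=e^u$ a.e. By \eqref{eq:outer}, the inequality $u\le u_k$ gives $|\psi|\le|\psi_k|$ on $\mathbb{D}$, and $u\ge\sum_ku_k$ gives $|\psi(0)|\ge\prod_k|\psi_k(0)|$.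

\emph{The variance as a minimum.} For real $x,t$ let
\[
Q(x,t)=e^{2x}-e^{2t}-2e^{2t}(x-t),
\]
which is nonnegative by convexity of $e^{2x}$ and vanishes for $x=t$. From $\partial_xQ=2(e^{2x}-e^{2t})$ and $\partial_tQ=4e^{2t}(t-x)$ we see that
\begin{equation}\label{eq:mono}
x\mapsto Q(x,t)\ \text{increases on }[t,\infty),\qquad t\mapsto Q(x,t)\ \text{increases on }[x,\infty).
\end{equation}
Fix $z\in\mathbb{D}$ and put $y=\int P_zu\,dm=\log|\psi(z)|$. For every real $t$,
\[
\int P_z\,Q(u,t)\,dm=\int P_z|\psi|^2\,dm-e^{2t}-2e^{2t}(y-t)=V_z(\psi)+Q(y,t).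
\]
Thus
\begin{equation}\label{eq:min}
V_z(\psi)\le\int P_z\,Q(u,t)\,dm\quad\text{for all real } t,
\end{equation}
with equality for $t=y$. The case of equality, applied to $\psi_k$ with $y_k=\int P_zu_k\,dm$, reads
\begin{equation}\label{eq:equal}
V_z(\psi_k)=\int P_z\,Q(u_k,y_k)\,dm .
\end{equation}

\emph{The pointwise inequality.} As in the model, we take $t=\inf_ky_k$. Since $P_z$ is bounded, $\sum_k|y_k|\le\int P_z\sum_k|u_k|\,dm<\infty$. The infimum of nonpositive numbers with finite sum is attained, because the numbers tend to $0$ if there are infinitely many. So $t=y_j$ for some $j$. For the same reason, for a.e.\ $w\in\mathbb{T}$ there is an index $i=i(w)$ with $u(w)=u_i(w)$. Fix such a $w$.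

If $u(w)\ge t$, then $y_j\le u(w)\le u_j(w)$, and the first part of \eqref{eq:mono} gives $Q(u(w),t)\le Q(u_j(w),y_j)$. If $u(w)<t$, then $u_i(w)<t\le y_i$, and the second part of \eqref{eq:mono} gives $Q(u(w),t)=Q(u_i(w),t)\le Q(u_i(w),y_i)$. Since $Q\ge0$, in both cases
\[
Q(u(w),t)\le\sum_kQ(u_k(w),y_k).
\]
Integrate against $P_z\,dm$ and use \eqref{eq:min} and \eqref{eq:equal}.
\end{proof}

The summability hypothesis cannot simply be dropped: for the constants $\psi_k=1/k$ the infimum is $0$, which is not the modulus of an outer function.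

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

We prove an inequality at each point of the disc. For later use we allow $r_k=0$.

\begin{proposition}\label{prop:pointwise}
Let $\lambda_k\in\mathbb{T}$ and $0\le r_k<1$ with $\sum_k(1-r_k)<\infty$, and let $\mu=\sum_k(1-r_k)\delta_{\lambda_k}$. Let $\psi$ be the outer function with $\psi(0)>0$ and $|\psi|=\inf_k|\psi_{\lambda_k,r_k}|$ a.e.\ on $\mathbb{T}$. Then $|\psi|\le1$, $\psi(0)\ge\prod_k\frac{1+r_k}2>0$, and for all $g\in H^2$ and $z\in\mathbb{D}$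
\begin{equation}\label{eq:upper}
V_z(S_\mu\psi g)\le2V_z(g)+3|g(z)|^2\min\Big(1,\sum_ks_{r_k\lambda_k}(z)\Big).
\end{equation}
\end{proposition}

\begin{proof}
Write $\psi_k=\psi_{\lambda_k,r_k}$. By Lemma~\ref{lem:psi}, $\sum_k\log\frac1{\psi_k(0)}\le\sum_k(1-r_k)<\infty$. This is where the Blaschke condition enters: it shows that $\prod_k\frac{1+r_k}2>0$ and that Lemma~\ref{lem:inf} applies, so $\psi$ exists and has the stated bounds. Fix $g$ and $z$, and put $s=\sum_ks_{r_k\lambda_k}(z)$, $x=V_z(g)$, $y=|g(z)|^2\min(1,s)$. By Lemma~\ref{lem:V}(b),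
\[
V_z(S_\mu\psi g)=V_z(\psi g)+|g(z)|^2\,|\psi(z)|^2\big(1-|S_\mu(z)|^2\big).
\]

\emph{The first term.} Lemma~\ref{lem:inf} and \eqref{eq:psi} give $V_z(\psi)\le s/4$, and $V_z(\psi)\le1$ by Lemma~\ref{lem:V}(c). So $V_z(\psi)\le\min(1,s)$, and Lemma~\ref{lem:V}(c) yields $V_z(\psi g)\le(\sqrt x+\sqrt y)^2\le2x+2y$.

\emph{The second term.} The number $|\psi(z)|^2(1-|S_\mu(z)|^2)$ is at most $1$. By Lemma~\ref{lem:cost}, the inequality $|\psi(z)|\le|\psi_k(z)|$ used in the $k$-th term, and \eqref{eq:psi}, it is also at most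
\[
\sum_k|\psi_k(z)|^2\cdot2(1-r_k)P_z(\lambda_k)=\sum_k\frac{1+r_k}2\,s_{r_k\lambda_k}(z)\le s .
\]
So the second term is at most $y$, and the sum of the two terms is at most $2x+3y$.
\end{proof}

The right side of \eqref{eq:upper} is controlled by the variance of $Bg$. Let $B$ be the Blaschke product of any Blaschke sequence $\{z_k\}$ and $s(z)=\sum_ks_{z_k}(z)$. By Lemma~\ref{lem:V}(b) and Lemma~\ref{lem:cost}, $V_z(Bg)\ge V_z(g)+(1-e^{-1})|g(z)|^2\min(1,s(z))$, and $1-e^{-1}>\frac35$ because $e>\frac52$. Hence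
\begin{equation}\label{eq:lower}
2V_z(g)+3|g(z)|^2\min(1,s(z))\le5\,V_z(Bg).
\end{equation}
The truncation at $1$ is needed here, since $1-|B(z)|^2\le1$ however large $s(z)$ is; this is why both terms in the proof above were also bounded by $|g(z)|^2$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\psi$ be the function of Proposition~\ref{prop:pointwise}. It depends only on $\{z_k\}$, because $r_k=|z_k|>0$ and $\lambda_k=z_k/|z_k|$. By \eqref{eq:upper} and \eqref{eq:lower}, $V_z(S_\mu\psi g)\le5V_z(Bg)$ for all $z\in\mathbb{D}$, and Lemma~\ref{lem:V}(a) gives $D(S_\mu\psi g)\le5D(Bg)$. If $\{z_k\}$ is a zero sequence, then by Lemma~\ref{lem:factor} there is a nonzero $g\in H^2$ with $Bg\in\mathcal{D}$. Then $S_\mu\psi g$ is a nonzero element of $S_\mu H^2\cap\mathcal{D}$, so $S_\mu$ is a factor of $\mathcal{D}$ by Lemma~\ref{lem:factor}.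
\end{proof}

\section{Nontangential perturbations and other spaces}\label{sec:general}

A pointwise inequality between variances can be integrated against any measure. Let $\mathcal{N}$ be a nonempty family of positive Borel measures on $\mathbb{D}$ and put
\[
X_{\mathcal{N}}=\Big\{h\in H^2:\ \sup_{\nu\in\mathcal{N}}\int_{\mathbb{D}}V_z(h)\,d\nu(z)<\infty\Big\}.
\]
We call an inner function $I$ a \emph{factor} of $X_{\mathcal{N}}$ if $IH^2\cap X_{\mathcal{N}}\ne\{0\}$. By Lemma~\ref{lem:V}(a), $\mathcal{D}=X_{\mathcal{N}}$ when $\mathcal{N}$ consists of the uniform measures of total mass $(1-r^2)^{-1}$ on the circles $|z|=r$, and by Lemma~\ref{lem:factor} the two meanings of the word factor agree.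

A second example is the weighted Dirichlet space
\[
\mathcal{D}_\alpha=\Big\{\sum_na_nz^n:\ \sum_nn^{1-\alpha}|a_n|^2<\infty\Big\},\qquad0<\alpha<1,
\]
with $\mathcal{N}=\{(1-|z|^2)^{\alpha-2}\,dA\}$. In polar coordinates with $\tau=r^2$ we have $dA=d\tau\,dm$, so \eqref{eq:circle} gives $\int V_z(h)(1-|z|^2)^{\alpha-2}\,dA=\sum_{n\ge1}c_n|a_n|^2$ with $c_n=\int_0^1(1-\tau^n)(1-\tau)^{\alpha-2}\,d\tau>0$. Integrate by parts with the antiderivative $(1-\tau)^{\alpha-1}/(1-\alpha)$. The boundary term is $0$ at $\tau=1$, because $\alpha>0$, and contributes $-1/(1-\alpha)$ at $\tau=0$. Thus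
\[
c_n=\frac1{1-\alpha}\Big(n\int_0^1\tau^{n-1}(1-\tau)^{\alpha-1}\,d\tau-1\Big)=\frac1{1-\alpha}\Big(\frac{\Gamma(\alpha)\Gamma(n+1)}{\Gamma(n+\alpha)}-1\Big).
\]
Since $\Gamma(n+1)/\Gamma(n+\alpha)\sim n^{1-\alpha}$, the positive numbers $c_n/n^{1-\alpha}$ tend to $\Gamma(\alpha)/(1-\alpha)$. They are therefore bounded above and below, and $X_{\mathcal{N}}=\mathcal{D}_\alpha$.

The exact position and size of the point masses are also unimportant. It suffices that each zero $z_k$ lies in a nontangential approach region $\{z:|\lambda_k-z|\le C(1-|z|)\}$ with vertex $\lambda_k$, and that the mass at $\lambda_k$ is comparable to $1-|z_k|$.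

\begin{theorem}\label{thm:general}
Let $\{z_k\}\subset\mathbb{D}$ be a Blaschke sequence with Blaschke product $B$. Let $\lambda_k\in\mathbb{T}$, $m_k>0$ and $C\ge1$ satisfy
\[
|\lambda_k-z_k|\le C(1-|z_k|),\qquad C^{-1}(1-|z_k|)\le m_k\le C(1-|z_k|),
\]
and let $\sigma=\sum_km_k\delta_{\lambda_k}$. There is an outer function $\psi$ with $|\psi|\le1$ and $|\psi(0)|\ge\prod_k\frac{1+|z_k|}2$ such that for all $g\in H^2$ and $z\in\mathbb{D}$:
\begin{enumerate}
\item[(i)] $V_z(S_\sigma\psi g)\le5C(C+2)^2\,V_z(Bg)$;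
\item[(ii)] $V_z(Bg)\le2C(C+1)^2\,V_z(S_\sigma g)$.
\end{enumerate}
Hence for every space $X_{\mathcal{N}}$, in particular for $\mathcal{D}$ and for $\mathcal{D}_\alpha$ with $0<\alpha<1$, the following are equivalent: $B$ is a factor; $S_\sigma$ is a factor; $B^nS_{M\sigma}$ is a factor for all integers $n,M\ge1$.

In particular, for every $\sigma=\sum_km_k\delta_{\lambda_k}$ with $0<m_k<1$ and $\sum_km_k<\infty$, the function $S_\sigma$ is a factor of $\mathcal{D}$ if and only if $\{(1-m_k)\lambda_k\}$ is a zero sequence for $\mathcal{D}$.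
\end{theorem}

\begin{proof}
Fix $g$ and $z$, and put $\rho_k=|z_k|$ and $s=\sum_ks_{z_k}(z)$. We use repeatedly that $1-|a|\le|1-\bar az|$ for $a\in\mathbb{D}$.

(i) We reduce to the radial case by means of the points $w_k=\rho_k\lambda_k$, which have the moduli of the zeros and the directions of the masses. Let $\mu=\sum_k(1-\rho_k)\delta_{\lambda_k}$, and let $\psi$ be the function of Proposition~\ref{prop:pointwise} for $r_k=\rho_k$.

The upper bound on $m_k$ says $\sigma\le C\mu$, so $|S_\sigma(z)|^2\ge|S_\mu(z)|^{2C}$. For $a\in[0,1]$ and $C\ge1$ we have $1-a^C\le C(1-a)$, since the convex function $a^C$ lies above its tangent at $a=1$. Hence $1-|S_\sigma(z)|^2\le C(1-|S_\mu(z)|^2)$, and Lemma~\ref{lem:V}(b) gives $V_z(S_\sigma\psi g)\le C\,V_z(S_\mu\psi g)$.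

The nontangential condition gives
\[
|w_k-z_k|\le|w_k-\lambda_k|+|\lambda_k-z_k|\le(C+1)(1-\rho_k)\le(C+1)|1-\bar w_kz| ,
\]
so $|1-\bar z_kz|\le|1-\bar w_kz|+|w_k-z_k|\le(C+2)|1-\bar w_kz|$. As $|w_k|=|z_k|$, this means $s_{w_k}(z)\le(C+2)^2s_{z_k}(z)$, and therefore $\min(1,\sum_ks_{w_k}(z))\le(C+2)^2\min(1,s)$. By \eqref{eq:upper} and \eqref{eq:lower},
\[
V_z(S_\sigma\psi g)\le C(C+2)^2\big(2V_z(g)+3|g(z)|^2\min(1,s)\big)\le5C(C+2)^2V_z(Bg).
\]

(ii) No auxiliary function is needed in this direction, because each point mass costs at least a fixed multiple of what its zero costs. Indeed,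
\[
|1-\bar\lambda_kz|\le|1-\bar z_kz|+|\lambda_k-z_k|\le(C+1)|1-\bar z_kz|,
\]
and the lower bound on $m_k$ gives $1-\rho_k^2\le2(1-\rho_k)\le2Cm_k$. Hence
\[
s_{z_k}(z)\le\frac{2Cm_k(C+1)^2(1-|z|^2)}{|1-\bar\lambda_kz|^2}=C(C+1)^2\cdot2m_kP_z(\lambda_k).
\]
With $t=\sum_k2m_kP_z(\lambda_k)$, Lemma~\ref{lem:cost} and $(1-e^{-1})^{-1}<2$ yield
\[
1-|B(z)|^2\le\min(1,s)\le C(C+1)^2\min(1,t)\le2C(C+1)^2\big(1-|S_\sigma(z)|^2\big),
\]
and (ii) follows from Lemma~\ref{lem:V}(b).

\emph{The equivalences.} If $g\ne0$ and $S_\sigma g\in X_{\mathcal{N}}$, then $Bg\in X_{\mathcal{N}}$ by (ii). Suppose that $g\ne0$ and $Bg\in X_{\mathcal{N}}$, and put $G=\psi g\ne0$. Then $S_\sigma G\in X_{\mathcal{N}}$ by (i), which proves the first equivalence, and $BG\in X_{\mathcal{N}}$ by (ii), so the same function $G$ serves for both inner functions. For $a,b\in[0,1]$ we have $1-a^nb^M\le(1-a^n)+(1-b^M)\le n(1-a)+M(1-b)$. Since $S_{M\sigma}=S_\sigma^M$ and $n+M\ge1$, Lemma~\ref{lem:V}(b) gives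
\[
V_z(B^nS_{M\sigma}G)\le n\,V_z(BG)+M\,V_z(S_\sigma G),
\]
so $B^nS_{M\sigma}$ is a factor. Conversely, $B^nS_{M\sigma}H^2$ is contained in $BH^2$ and in $S_\sigma H^2$, so $B$ and $S_\sigma$ are factors if $B^nS_{M\sigma}$ is.

The last assertion is the case $z_k=(1-m_k)\lambda_k$, in which $|\lambda_k-z_k|=m_k=1-|z_k|$ and $C=1$, combined with Lemma~\ref{lem:factor}.
\end{proof}

Part (ii) with $C=1$ reproves the known implication stated in the introduction. The computation $D(S_{c\delta_\lambda})=\infty$ in Section~\ref{sec:one} shows that $\psi$ cannot be omitted from part (i).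

\section{The nontangential condition cannot be dropped}\label{sec:sharp}

If only the masses $m_k=1-|z_k|$ are prescribed and the points $\lambda_k$ are free, the conclusion of Theorem~\ref{thm:general} fails.

\begin{proposition}\label{prop:sharp}
There are a zero sequence $\{z_k\}$ for $\mathcal{D}$ and points $\lambda_k\in\mathbb{T}$ such that $S_\sigma$, with $\sigma=\sum_k(1-|z_k|)\delta_{\lambda_k}$, is not a factor of $\mathcal{D}$.
\end{proposition}

The plan is to compare two sequences with the same moduli. On a single radius the zeros are harmless, because one boundary zero of $g$ neutralizes all of them. When they are spread evenly over circles, \eqref{eq:bd2} forces $g$ to have small means over many short arcs, and \eqref{eq:bd1} transfers this smallness to the long arcs that cover $\mathbb{T}$: doubling an arc changes the mean by an amount controlled by the Dirichlet integral, and few doublings are needed.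

\begin{proof}
Put $\rho_n=1-4^{-n}$, $n\ge1$, and let $\{z_k\}$ consist of the points $\rho_n$, each repeated $2^n$ times. Then $\sum_k(1-|z_k|)=\sum_n2^{-n}=1$.

\emph{The sequence $\{z_k\}$ is a zero sequence.} Let $B_0$ be its Blaschke product and $g(z)=1-z$. Then $V_z(g)=1-|z|^2$ by Lemma~\ref{lem:V}(b), and $|1-z|\le|1-\rho z|+(1-\rho)\le2|1-\rho z|$ for $0\le\rho<1$. Hence $|1-z|^2s_{z_k}(z)\le4(1-|z_k|^2)(1-|z|^2)$, and Lemmas~\ref{lem:V}(b) and~\ref{lem:cost} give
\[
V_z(B_0g)\le(1-|z|^2)\Big(1+4\sum_k(1-|z_k|^2)\Big).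
\]
So $B_0g\in\mathcal{D}$ by Lemma~\ref{lem:V}(a), and its zeros are the $z_k$.

\emph{Choice of the points $\lambda_k$.} For each $n$ let $\mathcal{J}_n$ be the partition of $\mathbb{T}$ into the $2^n$ dyadic arcs $J$ with $m(J)=2^{-n}$, and let $\lambda_J$ be the center of $J$. To the $2^n$ indices $k$ with $z_k=\rho_n$ assign, one-to-one, the $2^n$ points $\lambda_J$, $J\in\mathcal{J}_n$, as the points $\lambda_k$. Put $w_k=|z_k|\lambda_k$, and let $B$ be the Blaschke product of $\{w_k\}$. By Theorem~\ref{thm:general}(ii), applied to $\{w_k\}$ and $\sigma$ with $C=1$, if $S_\sigma$ were a factor of $\mathcal{D}$, then so would be $B$. It therefore suffices to show that $g=0$ whenever $g\in H^2$ and $K:=D(Bg)<\infty$. Note that $D(g)\le K$. For an arc $A$ let $g_A=\frac1{m(A)}\int_Ag\,dm$. Fix $n$.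

\emph{Means over short arcs.} For $J\in\mathcal{J}_n$ let $I_J$ be the arc with center $\lambda_J$ and $m(I_J)=4^{-n}$. For $\zeta\in I_J$ we have $|\zeta-\lambda_J|\le\pi4^{-n}$, so $|\zeta-\rho_n\lambda_J|\le(1+\pi)4^{-n}\le5\cdot4^{-n}$, and since $1-\rho_n^2\ge4^{-n}$ we obtain $P_{\rho_n\lambda_J}(\zeta)\ge4^n/25$. By the Cauchy--Schwarz inequality and \eqref{eq:bd2},
\begin{equation}\label{eq:short}
\sum_{J\in\mathcal{J}_n}|g_{I_J}|^2\le\sum_{J\in\mathcal{J}_n}4^n\int_{I_J}|g|^2\,dm\le25\int_{\mathbb{T}}|g|^2\sum_{J\in\mathcal{J}_n}P_{\rho_n\lambda_J}\,dm\le25K .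
\end{equation}

\emph{From short arcs to long arcs.} For $J\in\mathcal{J}_n$ let
\[
D_J=\iint_{J\times J}\frac{|g(w)-g(\zeta)|^2}{|w-\zeta|^2}\,dm(w)\,dm(\zeta).
\]
The sets $J\times J$ are disjoint, so $\sum_JD_J\le K$ by \eqref{eq:bd1}. Let $I_J=A_0\subset A_1\subset\dots\subset A_n=J$ be the arcs with center $\lambda_J$ and $m(A_i)=2^i4^{-n}$. The difference $g_{A_{i+1}}-g_{A_i}$ is the mean of $g(w)-g(\zeta)$ over $A_{i+1}\times A_i$, and $|w-\zeta|\le2\pi m(A_{i+1})$ on this set. By the Cauchy--Schwarz inequality,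
\[
|g_{A_{i+1}}-g_{A_i}|^2\le\frac1{m(A_i)m(A_{i+1})}\iint_{A_{i+1}\times A_i}|g(w)-g(\zeta)|^2\,dm\,dm\le\frac{4\pi^2m(A_{i+1})}{m(A_i)}\,D_J=8\pi^2D_J .
\]
Adding the $n$ steps gives $|g_J-g_{I_J}|^2\le8\pi^2n^2D_J$. With \eqref{eq:short},
\begin{equation}\label{eq:long}
\sum_{J\in\mathcal{J}_n}|g_J|^2\le2\sum_J|g_{I_J}|^2+2\sum_J|g_J-g_{I_J}|^2\le(50+16\pi^2n^2)K .
\end{equation}

\emph{Conclusion.} Let $T_ng$ be the function equal to $g_J$ on each $J\in\mathcal{J}_n$. The operators $T_n$ are contractions on $L^2(m)$, and $T_nf\to f$ uniformly for continuous $f$; by density, $T_ng\to g$ in $L^2(m)$. Since $\|T_ng\|^2=2^{-n}\sum_J|g_J|^2$, the bound \eqref{eq:long} gives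
\[
\|g\|^2\le\lim_{n\to\infty}2^{-n}(50+16\pi^2n^2)K=0 .
\]
Thus $g=0$.
\end{proof}

\begin{remark}
The same example shows that the opposite implication also needs a condition on the position of the masses. The sequence $\{w_k\}$ is not a zero sequence for $\mathcal{D}$, while $\sum_k(1-|w_k|)\delta_1=\delta_1$, and $S_{\delta_1}$ is a factor of $\mathcal{D}$ by Theorem~\ref{thm:main} applied to $\{z_k\}$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{HR}
Michael Hartz and Stefan Richter, \emph{Inner factors of Dirichlet space functions}, arXiv:2512.17723 (2025).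

\end{thebibliography}
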